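\title{Nontrivial twisted sums of $c_0$ and $C(K)$ for Corson compacta}

\begin{abstract}
We prove in ZFC that for every nonmetrizable Corson compactum $K$ there is a nontrivial twisted sum of $c_0$ and $C(K)$. The twisted sum comes from a bounded operator $C(K)\to\ell_\infty/c_0$ that does not lift to $\ell_\infty$. After passing to a retract $L$ of weight $\omega_1$, the proof splits. If $L$ carries no strictly positive measure, an isometric embedding of $C(L)$ into $\ell_\infty/c_0$ does not lift. If $L$ carries one, then the additivity of the null ideal equals $\omega_1$, and this equality yields almost disjoint families with labels that force liftings to have arbitrarily large norm.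
\end{abstract}

\section{Introduction}

Throughout, Banach spaces are real. A \emph{twisted sum} of Banach spaces $Y$ and $X$ is an exact sequence
\[0\longrightarrow Y\stackrel{j}{\longrightarrow}Z\stackrel{p}{\longrightarrow}X\longrightarrow0,\]
where $Z$ is a Banach space and $j,p$ are bounded linear operators. By the open mapping theorem, $j$ is an isomorphism onto the closed subspace $\ker p$, and $X$ is isomorphic to $Z/\ker p$. The twisted sum is \emph{trivial} if the sequence splits, that is, if $j[Y]$ is complemented in $Z$. A nontrivial twisted sum is thus a way of building a space with subspace $Y$ and quotient $X$ in which $Y$ has no complement.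

The space $c_0$ of real sequences converging to $0$ is a borderline choice of $Y$. Let $Y$ be $\ell_\infty$ or $c_0$. The functionals $j(y)\mapsto y_k$ on $j[Y]$ are uniformly bounded, and the Hahn--Banach theorem extends them to uniformly bounded $\varphi_k\in Z^*$. Then $\Phi z=(\varphi_k(z))_k$ is a bounded operator $Z\to\ell_\infty$ with $\Phi j(y)=y$. If $Y=\ell_\infty$, then $j\Phi$ is a projection onto $j[Y]$, so every twisted sum of $\ell_\infty$ and any $X$ is trivial. If $Y=c_0$, the extensions must be chosen so that, in addition, $\varphi_k(z)\to0$ for every $z\in Z$. Sobczyk's theorem says that this can be done when $X$ is separable: every twisted sum of $c_0$ and a separable Banach space is trivial.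

For a compact Hausdorff space $K$, let $C(K)$ be the Banach space of continuous real functions on $K$ with the supremum norm. If $K$ is metrizable, then $C(K)$ is separable, and all twisted sums of $c_0$ and $C(K)$ are trivial. One asks for which classes of compacta this property characterizes metrizability. For an index set $I$ let
\[\Sigma(I)=\{x\in\mathbb R^I:\operatorname{supp}x\text{ is countable}\},\qquad \operatorname{supp}x=\{i\in I:x_i\ne0\}.\]
A compact Hausdorff space $K$ is a \emph{Corson compactum} if there are an index set $I$ and a continuous injection $\varphi:K\to\mathbb R^I$ with $\varphi[K]\subseteq\Sigma(I)$. Such a $\varphi$ is a homeomorphism onto its image, so Corson compacta are, up to homeomorphism, the compact subsets of the spaces $\Sigma(I)$, and closed subspaces of Corson compacta are Corson compacta. Metrizable compacta embed in $\mathbb R^\omega$ and belong to the class. The simplest nonmetrizable member is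
\[A(\omega_1)=\{0\}\cup\{e_\xi:\xi<\omega_1\}\subseteq\mathbb R^{\omega_1},\]
where $e_\xi$ is the $\xi$th unit vector: it is compact because every neighborhood of $0$ contains all but finitely many $e_\xi$, and it is not separable because the points $e_\xi$ are isolated. For this space a nontrivial twisted sum is found in a few lines (Example~\ref{ex:first}).

The following is known. If $K$ is a Corson compactum of weight at least $\mathfrak c$, then there is a nontrivial twisted sum of $c_0$ and $C(K)$; consequently, under CH, there is one for every nonmetrizable Corson compactum. The same conclusion holds under MA. These results suggest a positive answer to the following question, posed in \cite{Correa}, but they leave the spaces of weight below $\mathfrak c$ dependent on an additional axiom.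

\begin{quote}
\emph{Does it hold, in ZFC, that for every nonmetrizable Corson compactum $K$ there is a nontrivial twisted sum of $c_0$ and $C(K)$?}
\end{quote}

The answer is yes. The three theorems below are proved in ZFC. Let $q:\ell_\infty\to\ell_\infty/c_0$ be the quotient map. A \emph{lifting} of a bounded operator $T:X\to\ell_\infty/c_0$ is a bounded operator $S:X\to\ell_\infty$ with $qS=T$.

\begin{theorem}\label{thm:A}
For every nonmetrizable Corson compactum $K$ there is a nontrivial twisted sum of $c_0$ and $C(K)$.
\end{theorem}

\begin{theorem}\label{thm:B}
For a Corson compactum $K$ the following are equivalent: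
\begin{enumerate}
\item[(i)] $K$ is metrizable;
\item[(ii)] every twisted sum of $c_0$ and $C(K)$ is trivial;
\item[(iii)] every bounded operator $T:C(K)\to\ell_\infty/c_0$ has a lifting.
\end{enumerate}
\end{theorem}

A \emph{bounded linear extension operator} for a closed subspace $L\subseteq K$ is a bounded linear $E:C(L)\to C(K)$ with $(Ef){\restriction}L=f$ for all $f\in C(L)$.

\begin{theorem}\label{thm:C}
If a compact Hausdorff space $K$ has a closed nonmetrizable Corson subspace $L$ with a bounded linear extension operator $C(L)\to C(K)$, then there is a nontrivial twisted sum of $c_0$ and $C(K)$.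
\end{theorem}

The proof looks for an operator without a lifting (Section~\ref{sec:lift}). There are two reasons why a lifting may be impossible, and both are visible on $c_0(\omega_1)$ (Section~\ref{sec:model}). A nonmetrizable Corson compactum has a nonmetrizable retract $L$ of weight $\omega_1$, and it suffices to treat $L$ (Section~\ref{sec:corson}). The first reason applies when $L$ carries no strictly positive measure (Section~\ref{sec:nomeasure}). The second applies when $L$ is ccc and a certain kind of almost disjoint family exists (Section~\ref{sec:large}); such families exist when the additivity $\operatorname{add}(\mathcal N)$ of the null ideal is $\omega_1$ (Section~\ref{sec:families}). No axiom is needed because the space itself decides the set theory: a nonmetrizable Corson compactum with a strictly positive measure can exist only if $\operatorname{add}(\mathcal N)=\omega_1$ (Section~\ref{sec:measure}).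

\subsection*{Conventions}
We write $\omega=\{0,1,2,\dots\}$, $2=\{0,1\}$ and $[m]=\{1,\dots,m\}$. An ordinal is the set of smaller ordinals, $2^\Gamma$ is the set of functions $\Gamma\to2$, and $2^{<\omega}=\bigcup_n2^n$; for $u\in2^n$ we put $|u|=n$, and $u\subseteq r$ means that $u$ is an initial segment of $r$. The symbols $\forall^\infty$ and $\exists^\infty$ mean ``for all but finitely many'' and ``for infinitely many''. For sets, $a\subseteq^*b$ means that $a\setminus b$ is finite; for $f,g\in\omega^\omega$, $f\le^*g$ means $\forall^\infty n\ f(n)\le g(n)$. An indexed family $(a_\gamma)_{\gamma\in\Gamma}$ of sets is \emph{almost disjoint} if $a_\gamma\cap a_\delta$ is finite for $\gamma\ne\delta$; finite and empty members are allowed. The space $c_0(\Gamma)$ consists of the $x\in\mathbb R^\Gamma$ such that $\{\gamma:|x_\gamma|\ge\varepsilon\}$ is finite for every $\varepsilon>0$, with the supremum norm; the unit vectors $e_\gamma$ span a dense subspace.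

The \emph{weight} of a space is the least cardinality of a base; a compact Hausdorff space is metrizable if and only if its weight is countable. A space is \emph{ccc} if every family of pairwise disjoint nonempty open sets is countable. A measure on a compactum $K$ is a finite regular Borel measure. By the Riesz representation theorem, $C(K)^*$ is the space $M(K)$ of signed measures, with $\|\nu\|=|\nu|(K)$, where $|\nu|$ is the total variation. A nonnegative measure is \emph{strictly positive} if all nonempty open sets have positive measure.

\section{Liftings}\label{sec:lift}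

Two descriptions are used constantly. The quotient norm is $\|q(y)\|=\limsup_k|y_k|$. A bounded operator $S:X\to\ell_\infty$ has the form $Sx=(\nu_k(x))_k$ with $\nu_k\in X^*$ and $\|\nu_k\|\le\|S\|$; for $X=C(L)$ the $\nu_k$ are signed measures on $L$.

\begin{lemma}\label{lem:pullback}
If some bounded $T:X\to\ell_\infty/c_0$ has no lifting, then there is a nontrivial twisted sum of $c_0$ and $X$.
\end{lemma}

\begin{proof}
Let $Z=\{(x,y)\in X\oplus\ell_\infty:Tx=qy\}$, a closed subspace of $X\oplus\ell_\infty$. Put $j(y)=(0,y)$ for $y\in c_0$ and $p(x,y)=x$. The kernel of $p$ consists of the pairs $(0,y)$ with $qy=0$, so it equals $j[c_0]$, and $p$ is onto because $q$ is onto. Hence $0\to c_0\to Z\to X\to0$ is a twisted sum. Suppose that $j[c_0]$ has a closed complement $V$ in $Z$. Then $p{\restriction}V$ is a bounded bijection onto $X$, and its inverse is bounded by the open mapping theorem. The inverse has the form $x\mapsto(x,Sx)$ with $S$ bounded and linear, and $(x,Sx)\in Z$ means $qSx=Tx$. So $S$ is a lifting of $T$, a contradiction.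
\end{proof}

The absence of a lifting passes from a complemented subspace to the whole space.

\begin{lemma}\label{lem:transfer}
Let $\rho:X\to X_0$ and $E:X_0\to X$ be bounded operators with $\rho E=\mathrm{id}_{X_0}$. If $T:X_0\to\ell_\infty/c_0$ has no lifting, then neither has $T\rho$. This applies to the restriction $\rho:C(K)\to C(L)$ and a bounded linear extension operator $E$ for a closed $L\subseteq K$, and in particular to $Ef=f\circ r$ for a retraction $r:K\to L$.
\end{lemma}

\begin{proof}
If $S$ is a lifting of $T\rho$, then $qSE=T\rho E=T$, so $SE$ is a lifting of $T$.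
\end{proof}

It is enough to show that liftings cannot be found with a uniform bound on their norms.

\begin{lemma}\label{lem:openmap}
Suppose that for every $\Lambda>0$ there is $T:X\to\ell_\infty/c_0$ with $\|T\|\le1$ that has no lifting of norm at most $\Lambda$. Then some bounded operator $X\to\ell_\infty/c_0$ has no lifting.
\end{lemma}

\begin{proof}
Otherwise $S\mapsto qS$ is a bounded linear surjection from the Banach space of bounded operators $X\to\ell_\infty$ onto the Banach space of bounded operators $X\to\ell_\infty/c_0$. The open mapping theorem gives $\Lambda$ such that every $T$ has a lifting of norm at most $\Lambda\|T\|$, contrary to the assumption.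
\end{proof}

Almost disjoint sets become disjoint in $\ell_\infty/c_0$, and this is the source of our operators.

\begin{lemma}\label{lem:Q}
Let $(a_\gamma)_{\gamma\in\Gamma}$ be an almost disjoint family of subsets of $\omega$. There is a linear operator $Q:c_0(\Gamma)\to\ell_\infty/c_0$ with $\|Q\|\le1$ and $Qe_\gamma=q(1_{a_\gamma})$ for all $\gamma$.
\end{lemma}

\begin{proof}
Let $\gamma_1,\dots,\gamma_r$ be distinct and $t_1,\dots,t_r\in\mathbb R$. All but finitely many $k\in\omega$ lie in at most one of the sets $a_{\gamma_i}$, so
\[\Big\|\sum_it_iq(1_{a_{\gamma_i}})\Big\|=\limsup_k\Big|\sum_it_i1_{a_{\gamma_i}}(k)\Big|\le\max_i|t_i|.\]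
Thus $e_\gamma\mapsto q(1_{a_\gamma})$ defines an operator of norm at most $1$ on the finitely supported vectors, and it extends to $c_0(\Gamma)$ by density.
\end{proof}

\section{Two obstructions, seen on $c_0(\omega_1)$}\label{sec:model}

For $\nu\in c_0(\Gamma)^*$ and finite $F\subseteq\Gamma$, a suitable choice of signs gives $\sum_{\gamma\in F}|\nu(e_\gamma)|=\nu(\sum_{\gamma\in F}\pm e_\gamma)\le\|\nu\|$. Hence
\begin{equation}\label{eq:ell1}
\sum_{\gamma\in\Gamma}|\nu(e_\gamma)|\le\|\nu\|,
\end{equation}
and $\nu(e_\gamma)\ne0$ for only countably many $\gamma$.

\begin{example}[countably many functionals miss something]\label{ex:first}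
Take distinct $r_\xi\in2^\omega$ ($\xi<\omega_1$) and let $a_\xi=\{r_\xi{\restriction}n:n\in\omega\}$. These are infinite, almost disjoint subsets of the countable set $2^{<\omega}$, which we identify with $\omega$. Let $Q:c_0(\omega_1)\to\ell_\infty/c_0$ be given by Lemma~\ref{lem:Q}, and suppose that $S=(\nu_k)_k$ is a lifting of $Q$. By \eqref{eq:ell1} there is $\xi$ with $\nu_k(e_\xi)=0$ for all $k$. Then $Se_\xi=0$, while $qSe_\xi=q(1_{a_\xi})$ has norm $1$. So $Q$ has no lifting. The space $c_0(\omega_1)$ is the subspace of $C(A(\omega_1))$ of functions vanishing at $0$, and $f\mapsto f-f(0)$ is a projection onto it. By Lemmas~\ref{lem:transfer} and~\ref{lem:pullback} there is a nontrivial twisted sum of $c_0$ and $C(A(\omega_1))$.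
\end{example}

In terms of measures on $A(\omega_1)$, the example says that countably many measures $\nu_k$ all vanish on some nonempty open set $\{e_\xi\}$. The argument gives nothing for a compactum that carries a strictly positive measure. The second argument does not look for a place where the $\nu_k$ vanish; it adds up the mass that they are forced to carry.

\begin{example}[mass on disjoint pieces]\label{ex:second}
Let $(a^c_\alpha)_{(\alpha,c)\in\omega_1\times[2]}$ be an almost disjoint family of subsets of $\omega$ whose two halves cannot be separated: there is no $W_1\subseteq\omega$ with $a^1_\alpha\subseteq^*W_1$ and $a^2_\alpha\subseteq^*\omega\setminus W_1$ for all $\alpha$. Let $Q:c_0(\omega_1\times[2])\to\ell_\infty/c_0$ be the associated operator, $\|Q\|\le1$. We claim that a lifting $S=(\nu_k)_k$ of $Q$ must satisfy $\|S\|\ge2$. Let $w_k(c)=\sum_\alpha|\nu_k(e_{(\alpha,c)})|$ be the mass of $\nu_k$ on the row $\omega_1\times\{c\}$; by \eqref{eq:ell1}, $w_k(1)+w_k(2)\le\|S\|$. Fix $\theta<1$ and put $W_c=\{k:w_k(c)>\theta\}$. The equation $qSe_{(\alpha,c)}=q(1_{a^c_\alpha})$ says that $\nu_k(e_{(\alpha,c)})-1_{a^c_\alpha}(k)\to0$,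 so $\nu_k(e_{(\alpha,c)})>\theta$ for all but finitely many $k\in a^c_\alpha$. Thus $a^c_\alpha\subseteq^*W_c$ for all $\alpha$ and $c$. If $W_1\cap W_2$ were empty, $W_1$ would separate the two halves. So there is $k\in W_1\cap W_2$, and $\|S\|\ge w_k(1)+w_k(2)>2\theta$.
\end{example}

The only property of the $\nu_k$ used in Example~\ref{ex:second} is that their masses on disjoint pieces add up to at most $\|S\|$, and this holds for signed measures on any compactum. With $m$ rows in place of two the bound grows with $m$, and Lemma~\ref{lem:openmap} then gives an operator without a lifting. To run this argument on a Corson compactum $L$ we need two things. The first is $m$ disjoint pieces of $L$, each with an operator into $c_0(\omega_1)$ that takes over the role of the coordinates of a row. The second is an almost disjoint family in $m$ parts that resists separation in the sense appropriate for $m$ parts.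

\section{Corson compacta}\label{sec:corson}

In this section $L\subseteq\Sigma(I)$ is nonempty and compact. A coordinate $i\in I$ is \emph{active} if $x_i\ne0$ for some $x\in L$.

\begin{lemma}\label{lem:metr}
The following are equivalent: $L$ is metrizable; $L$ is separable; $L$ has only countably many active coordinates.
\end{lemma}

\begin{proof}
A metrizable compactum is separable. If $D\subseteq L$ is countable and dense, then $J=\bigcup_{x\in D}\operatorname{supp}x$ is countable, and for $i\notin J$ the continuous function $x\mapsto x_i$ vanishes on $D$, hence on $L$; so every active coordinate is in $J$. If the set $J$ of active coordinates is countable, then $x\mapsto x{\restriction}J$ is a continuous injection of $L$ into the metrizable space $\mathbb R^J$, hence an embedding.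
\end{proof}

For $A\subseteq I$ let $r_A(x)=x\cdot1_A$; this map $\mathbb R^I\to\mathbb R^I$ is continuous and $r_A\circ r_A=r_A$. Call $A$ \emph{good} if $r_A[L]\subseteq L$. For good $A$, $r_A$ is a retraction of $L$ onto $r_A[L]$. Because supports are countable, a closing-off argument produces good sets of every infinite size.

\begin{lemma}\label{lem:good}
Every infinite $J\subseteq I$ is contained in a good set $A$ with $|A|=|J|$.
\end{lemma}

\begin{proof}
Let $J_0=J$. Given $J_n$ with $|J_n|=|J|$, the space $\{x{\restriction}J_n:x\in L\}\subseteq\mathbb R^{J_n}$ has weight at most $|J|$, so there is $D_n\subseteq L$ with $|D_n|\le|J|$ such that $\{d{\restriction}J_n:d\in D_n\}$ is dense in it. Let $J_{n+1}=J_n\cup\bigcup_{d\in D_n}\operatorname{supp}d$; since supports are countable, $|J_{n+1}|=|J|$. Put $A=\bigcup_nJ_n$, so $|A|=|J|$.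

Let $x\in L$, let $F\subseteq I$ be finite and let $\varepsilon>0$. Choose $n$ with $F\cap A\subseteq J_n$ and $d\in D_n$ with $|d_i-x_i|<\varepsilon$ for $i\in F\cap A$. Since $\operatorname{supp}d\subseteq A$, both $d$ and $r_A(x)$ vanish on $F\setminus A$. So $|d_i-r_A(x)_i|<\varepsilon$ for all $i\in F$. Hence $r_A(x)$ lies in the closure of $L$ in $\mathbb R^I$, which is $L$.
\end{proof}

\begin{lemma}\label{lem:retract}
If $L$ is nonmetrizable, then it has a nonmetrizable retract of weight $\omega_1$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:metr} there are uncountably many active coordinates, and by Lemma~\ref{lem:good} some good set $A$ of size $\omega_1$ contains $\omega_1$ of them. The retract $r_A[L]$ embeds in $\mathbb R^A$, so its weight is at most $\omega_1$. Each $i\in A$ that is active for $L$ is active for $r_A[L]$, so $r_A[L]$ is nonmetrizable by Lemma~\ref{lem:metr}, and its weight is exactly $\omega_1$.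
\end{proof}

On $A(\omega_1)$ the operator into $c_0(\omega_1)$ is $f\mapsto(f(e_\xi)-f(0))_\xi$: each point $e_\xi$ is compared with the common point $0$, from which it differs at a coordinate of its own. In a general $L$ the supports of points overlap and there need be no common point of comparison. Instead each point gets its own partner, from which it differs only on a fresh block of coordinates; good sets keep both points in $L$.

\begin{lemma}\label{lem:pairs}
If $L$ is nonmetrizable, then there are points $p_\xi\ne p'_\xi$ in $L$ ($\xi<\omega_1$) such that $(f(p_\xi)-f(p'_\xi))_{\xi<\omega_1}\in c_0(\omega_1)$ for every $f\in C(L)$.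
\end{lemma}

\begin{proof}
By recursion on $\xi<\omega_1$ we choose countably infinite good sets $A_\xi\subseteq B_\xi$ and points $x_\xi\in L$. At stage $\xi$ the set $\bigcup_{\zeta<\xi}B_\zeta$ is countable. Enlarge it to a countably infinite subset of $I$ and apply Lemma~\ref{lem:good} to get a countably infinite good $A_\xi\supseteq\bigcup_{\zeta<\xi}B_\zeta$. By Lemma~\ref{lem:metr} there are an active $i_\xi\notin A_\xi$ and $x_\xi\in L$ with $(x_\xi)_{i_\xi}\ne0$. Let $B_\xi\supseteq A_\xi\cup\{i_\xi\}$ be countable and good. Put $p_\xi=r_{B_\xi}(x_\xi)$ and $p'_\xi=r_{A_\xi}(x_\xi)$, both in $L$. The set $\Delta_\xi=\operatorname{supp}(p_\xi-p'_\xi)$ contains $i_\xi$ and is contained in $B_\xi\setminus A_\xi$. Since $B_\zeta\subseteq A_\xi$ for $\zeta<\xi$, the sets $\Delta_\xi$ are pairwise disjoint.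

Let $f\in C(L)$ and $\varepsilon>0$. For finite $F\subseteq I$ the set
\[K_F=\{(x,y)\in L^2:x{\restriction}F=y{\restriction}F,\ |f(x)-f(y)|\ge\varepsilon\}\]
is compact, and $K_{F\cup F'}\subseteq K_F\cap K_{F'}$. A point $(x,y)$ common to all $K_F$ would satisfy $x=y$ and $|f(x)-f(y)|\ge\varepsilon$, so there is none, and by compactness $K_F=\emptyset$ for some finite $F$. If $\Delta_\xi\cap F=\emptyset$, then $p_\xi$ and $p'_\xi$ agree on $F$ and $|f(p_\xi)-f(p'_\xi)|<\varepsilon$. At most $|F|$ of the disjoint sets $\Delta_\xi$ meet $F$.
\end{proof}

It remains to cut $L$ into disjoint nonmetrizable pieces. This is not always possible: of two disjoint closed subsets of $A(\omega_1)$, the one that misses $0$ is finite. The countable chain condition excludes such a concentration of nonmetrizability at one point.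

\begin{lemma}\label{lem:pieces}
If $L$ is ccc and nonmetrizable, then for each $m\ge1$ there are pairwise disjoint open sets $G_1,\dots,G_m\subseteq L$ and closed nonmetrizable sets $L_c\subseteq G_c$ ($c\in[m]$).
\end{lemma}

\begin{proof}
Let $\mathcal U$ be a maximal family of pairwise disjoint nonempty open subsets of $L$ with separable closure (possibly $\mathcal U=\emptyset$). By ccc, $\mathcal U$ is countable. The union of countable dense subsets of the sets $\overline U$, $U\in\mathcal U$, is a countable dense subset of $\overline{\bigcup\mathcal U}$. As $L$ is not separable (Lemma~\ref{lem:metr}), the open set $O=L\setminus\overline{\bigcup\mathcal U}$ is nonempty. By maximality of $\mathcal U$, no nonempty open subset of $O$ has separable closure. In particular no singleton in $O$ is open, so $O$ is infinite. Choose $m$ distinct points of $O$, pairwise disjoint open neighborhoods $G_1,\dots,G_m\subseteq O$ of them, and, by regularity, nonempty open $H_c$ with $L_c:=\overline{H_c}\subseteq G_c$. Each $L_c$ is a nonseparable compactum, hence nonmetrizable.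
\end{proof}

\section{Compacta without strictly positive measures}\label{sec:nomeasure}

To generalize Example~\ref{ex:first} we need an injective operator $C(L)\to\ell_\infty/c_0$. Recall that every bounded sequence extends uniquely to a continuous function on the \v{C}ech--Stone compactification $\beta\omega$, so that $\ell_\infty=C(\beta\omega)$. Restriction to the remainder $\omega^*=\beta\omega\setminus\omega$ maps $C(\beta\omega)$ onto $C(\omega^*)$ with kernel $c_0$, and by Tietze's theorem it induces an isometry $\ell_\infty/c_0=C(\omega^*)$. We use the following theorem, which is the reason for reducing to weight $\omega_1$.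

\begin{theorem}[Parovi\v{c}enko]\label{thm:paro}
Every nonempty compact Hausdorff space of weight at most $\omega_1$ is a continuous image of $\omega^*$.
\end{theorem}

\begin{proposition}\label{prop:nomeasure}
Let $L$ be a nonempty compact Hausdorff space of weight at most $\omega_1$ that carries no strictly positive measure. Then some bounded $T:C(L)\to\ell_\infty/c_0$ has no lifting.
\end{proposition}

\begin{proof}
Let $\pi:\omega^*\to L$ be a continuous surjection. Then $Tf=f\circ\pi$ is an isometric embedding of $C(L)$ into $C(\omega^*)=\ell_\infty/c_0$. Suppose that $S=(\nu_k)_k$ is a lifting of $T$. Since $qS=T$ is injective, so is $S$. The series $\lambda=\sum_k2^{-k}|\nu_k|$ converges in the norm of $M(L)$ because $\|\nu_k\|\le\|S\|$, so $\lambda$ is a nonnegative measure on $L$. By assumption there is a nonempty open $U$ with $\lambda(U)=0$, and by Urysohn's lemma there is a nonzero $f\in C(L)$ vanishing off $U$. Then $|\nu_k(f)|\le\|f\|\,|\nu_k|(U)=0$ for all $k$, so $Sf=0$, contradicting injectivity.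
\end{proof}

\section{Liftings of large norm}\label{sec:large}

In Example~\ref{ex:second} a lifting assigns to each $k$ the set $\sigma(k)=\{c:k\in W_c\}$ of pieces on which $\nu_k$ has substantial mass, and the norm is large as soon as $\sigma(k)$ is everything for a single $k$. The following definition isolates the families that force this. It is convenient to join $a^1_\alpha,\dots,a^m_\alpha$ into one set $a_\alpha$ whose elements carry labels.

\begin{definition}\label{def:unav}
Let $m\ge2$. An \emph{$m$-labeled family} is a family $(a_\alpha,\ell_\alpha)_{\alpha<\omega_1}$, where $(a_\alpha)_{\alpha<\omega_1}$ is an almost disjoint family of subsets of a fixed countably infinite set $W$ and $\ell_\alpha:a_\alpha\to[m]$. A \emph{guess} for the family is a function $\sigma$ that assigns to each $k\in W$ a set $\sigma(k)\subseteq[m]$ with $|\sigma(k)|\le m-1$, such that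
\[\forall\alpha<\omega_1\ \ \forall^\infty k\in a_\alpha\ \ \ \ell_\alpha(k)\in\sigma(k).\]
The family is \emph{unavoidable} if it has no guess.
\end{definition}

Write $a^c_\alpha=\{k\in a_\alpha:\ell_\alpha(k)=c\}$. Under the correspondence $W_c=\{k:c\in\sigma(k)\}$, a guess is the same as sets $W_1,\dots,W_m\subseteq W$ with empty intersection such that $a^c_\alpha\subseteq^*W_c$ for all $\alpha$ and $c$. For $m=2$, unavoidability is the nonseparation property of Example~\ref{ex:second}. Unavoidability is an uncountable phenomenon: if only countably many sets $a_{\alpha_0},a_{\alpha_1},\dots$ are infinite, then the sets $a_{\alpha_n}\setminus\bigcup_{i<n}a_{\alpha_i}$ are pairwise disjoint and cofinite in $a_{\alpha_n}$, and letting $\sigma(k)=\{\ell_{\alpha_n}(k)\}$ on the $n$th of them and $\sigma(k)=\emptyset$ elsewhere gives a guess.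

\begin{proposition}\label{prop:large}
Let $L$ be a ccc nonmetrizable Corson compactum, let $m\ge2$, and suppose that there is an unavoidable $m$-labeled family. Then there is $T_m:C(L)\to\ell_\infty/c_0$ with $\|T_m\|\le1$ such that every lifting of $T_m$ has norm at least $m/2$.
\end{proposition}

\begin{proof}
Let $(a_\alpha,\ell_\alpha)_{\alpha<\omega_1}$ be unavoidable, with $W$ identified with $\omega$, and let $\Gamma=\omega_1\times[m]$. Put $a_\gamma=a^c_\alpha$ for $\gamma=(\alpha,c)$. The family $(a_\gamma)_{\gamma\in\Gamma}$ is almost disjoint: two members with the same $\alpha$ are disjoint, and two members with different $\alpha,\beta$ meet inside $a_\alpha\cap a_\beta$. Let $Q:c_0(\Gamma)\to\ell_\infty/c_0$ be given by Lemma~\ref{lem:Q}.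

Take $G_c$ and $L_c$ ($c\in[m]$) from Lemma~\ref{lem:pieces}. Lemma~\ref{lem:pairs}, applied to each $L_c$, gives points $p_\gamma\ne p'_\gamma$ in $L_c$ for $\gamma=(\alpha,c)$. Define
\[Rf=\Big(\tfrac12\big(f(p_\gamma)-f(p'_\gamma)\big)\Big)_{\gamma\in\Gamma}\qquad(f\in C(L)).\]
Each of the $m$ rows of $Rf$ lies in $c_0(\omega_1)$, because $f{\restriction}L_c\in C(L_c)$. So $R:C(L)\to c_0(\Gamma)$ is a linear operator with $\|R\|\le1$. Let $T_m=QR$; then $\|T_m\|\le1$.

Let $S=(\nu_k)_k$ be a lifting of $T_m$, with $\nu_k\in M(L)$. Fix $\gamma=(\alpha,c)$. We claim that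
\begin{equation}\label{eq:mass}
\forall^\infty k\in a_\gamma\ \ \ |\nu_k|(G_c)\ge\tfrac12.
\end{equation}
By Tietze's theorem, applied to the closed set $\{p_\gamma,p'_\gamma\}\cup(L\setminus G_c)$, there is $f\in C(L)$ with $|f|\le1$, $f(p_\gamma)=1$, $f(p'_\gamma)=-1$ and $f=0$ off $G_c$. The $\gamma$th coordinate of $Rf$ is $1$. Unlike in Example~\ref{ex:second}, the other coordinates need not vanish, but only finitely many of them are large, and almost disjointness makes those invisible on $a_\gamma$. Let $\Phi$ be the finite set of $\delta\ne\gamma$ with $|(Rf)_\delta|>\frac14$, put $t_\delta=(Rf)_\delta$, and write $Rf=e_\gamma+\sum_{\delta\in\Phi}t_\delta e_\delta+w$ with $\|w\|\le\frac14$. Since $qSf=QRf$,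
\[\limsup_k\Big|\nu_k(f)-1_{a_\gamma}(k)-\sum_{\delta\in\Phi}t_\delta1_{a_\delta}(k)\Big|=\|Qw\|\le\tfrac14.\]
So the expression inside the absolute value is less than $\frac12$ in modulus for all but finitely many $k$. All but finitely many $k\in a_\gamma$ also lie outside $\bigcup_{\delta\in\Phi}a_\delta$, and for $k$ with both properties $|\nu_k(f)-1|<\frac12$. Then $\frac12<\nu_k(f)\le|\nu_k|(G_c)$, because $|f|\le1$ and $f$ vanishes off $G_c$. This proves \eqref{eq:mass}.

Put $\sigma(k)=\{c\in[m]:|\nu_k|(G_c)\ge\frac12\}$. For fixed $\alpha$, applying \eqref{eq:mass} to the $m$ pairs $(\alpha,c)$ shows that $\ell_\alpha(k)\in\sigma(k)$ for all but finitely many $k\in a_\alpha$. Since $\sigma$ is not a guess, $\sigma(k)=[m]$ for some $k$. The $G_c$ are pairwise disjoint, so $\|S\|\ge|\nu_k|(L)\ge\sum_c|\nu_k|(G_c)\ge m/2$.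
\end{proof}

\section{Unavoidable families when $\operatorname{add}(\mathcal N)=\omega_1$}\label{sec:families}

\subsection{Two cardinals and a gap}

Let $\mathcal N$ be the ideal of Lebesgue null sets. The cardinal $\operatorname{add}(\mathcal N)$ is the least size of a family of null sets whose union is not null. Countable unions of null sets are null and points are null, so $\omega_1\le\operatorname{add}(\mathcal N)\le\mathfrak c$. The \emph{unbounding number} $\mathfrak b$ is the least size of a family $F\subseteq\omega^\omega$ for which there is no $g$ with $f\le^*g$ for all $f\in F$. Countable families are bounded: $g(n)=\max_{i\le n}f_i(n)$ bounds $\{f_i:i\in\omega\}$. So $\mathfrak b\ge\omega_1$.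

Let $h:\omega\to\omega\setminus\{0\}$ tend to infinity. A family $F\subseteq\omega^\omega$ is \emph{$h$-localized} if there are sets $V(n)\subseteq\omega$ with $|V(n)|\le h(n)$ such that $\forall f\in F\ \forall^\infty n\ f(n)\in V(n)$. The same definition applies to functions from $\omega$ into any countable set, by coding its elements with integers.

\begin{theorem}[Bartoszy\'nski; see {\cite[Theorem 2.3.9]{BJ}}]\label{thm:loc}
Let $\kappa$ be an infinite cardinal and let $h:\omega\to\omega\setminus\{0\}$ tend to infinity. Then $\kappa<\operatorname{add}(\mathcal N)$ if and only if every $F\subseteq\omega^\omega$ with $|F|\le\kappa$ is $h$-localized.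
\end{theorem}

We shall use two different functions $h$, so we recall why the choice of $h$ is irrelevant. Suppose that all families of size at most $\kappa$ are $h$-localized, and let $h'$ be another such function. Choose $0=n_0<n_1<\dots$ with $h'(n)\ge h(k)$ whenever $k\ge1$ and $n\ge n_k$. Given $F$, let $V(k)$ $h$-localize the functions $k\mapsto f{\restriction}[n_k,n_{k+1})$, $f\in F$, where we may assume that $V(k)$ consists of functions on $[n_k,n_{k+1})$. For $n\in[n_k,n_{k+1})$ with $k\ge1$ let $V'(n)=\{s(n):s\in V(k)\}$, and let $V'(n)=\emptyset$ for $n<n_1$. Then $|V'(n)|\le h(k)\le h'(n)$ for $n\in[n_k,n_{k+1})$, $k\ge1$, and $V'$ localizes $F$.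

A localized family is bounded by $n\mapsto\max(V(n)\cup\{0\})$. Hence $\kappa<\operatorname{add}(\mathcal N)$ implies $\kappa<\mathfrak b$, that is, $\operatorname{add}(\mathcal N)\le\mathfrak b$.

\begin{theorem}[Hausdorff]\label{thm:gap}
There are $A_\alpha,B_\alpha\subseteq\omega$ ($\alpha<\omega_1$) with $A_\alpha\subseteq^*A_\beta\subseteq^*B_\beta\subseteq^*B_\alpha$ for $\alpha<\beta<\omega_1$, such that no $C\subseteq\omega$ satisfies $A_\alpha\subseteq^*C\subseteq^*B_\alpha$ for all $\alpha$.
\end{theorem}

\subsection{Colorings}

The aim is to design a family for which a guess would predict too much. The device is to let the elements of $W$ be colorings $\chi$ of a finite set $Y$ with $m$ colors, and to let the label that $\alpha$ gives to $\chi$ be the color $\chi(y)$ of a point $y\in Y$ attached to $\alpha$. A guess that is right for all colorings nearly determines $y$. For $m=2$: if for each ordered partition of $Y$ into two parts one part is chosen, then at most one point lies in the chosen part every time, since any two points are split by some partition.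

\begin{lemma}\label{lem:color}
Let $Y$ be a set and $m\ge2$. Suppose that to each $\chi:Y\to[m]$ a set $\sigma(\chi)\subseteq[m]$ with $|\sigma(\chi)|\le m-1$ is assigned. Then $\Lambda=\{y\in Y:\chi(y)\in\sigma(\chi)\text{ for all }\chi\}$ has at most $m-1$ elements.
\end{lemma}

\begin{proof}
If $y_1,\dots,y_m\in\Lambda$ were distinct, a coloring $\chi$ with $\chi(y_c)=c$ for $c\in[m]$ would have $\sigma(\chi)=[m]$.
\end{proof}

To make the sets $a_\alpha$ almost disjoint, we place the colorings on the nodes of the tree $2^{<\omega}$ and let $a_\alpha$ use only the nodes on a branch $r_\alpha$, as in Example~\ref{ex:first}. Two branches share finitely many nodes, so almost disjointness holds provided that each $a_\alpha$ uses only finitely many colorings at each node. How this finiteness is arranged depends on $\mathfrak b$.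

\begin{proposition}\label{prop:case1}
If $\operatorname{add}(\mathcal N)=\omega_1<\mathfrak b$, then for every $m\ge2$ there is an unavoidable $m$-labeled family.
\end{proposition}

\begin{proof}
Let $h(n)=(m-1)2^n$. By Theorem~\ref{thm:loc} with $\kappa=\omega_1$ there is a family $\{x_\alpha:\alpha<\omega_1\}\subseteq\omega^\omega$ (repetitions allowed) that is not $h$-localized. Since $\mathfrak b>\omega_1$, there is $g$ with $x_\alpha\le^*g$ for all $\alpha$. Changing each $x_\alpha$ at finitely many places does not affect localization, so we may assume that $x_\alpha(n)\in Y_n:=\{0,\dots,g(n)\}$ for all $\alpha$ and $n$. Fix distinct $r_\alpha\in2^\omega$ ($\alpha<\omega_1$). Let $W$ be the countably infinite set of pairs $(u,\chi)$ with $u\in2^{<\omega}$ and $\chi:Y_{|u|}\to[m]$, and put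
\[a_\alpha=\{(u,\chi)\in W:u\subseteq r_\alpha\},\qquad\ell_\alpha(u,\chi)=\chi\big(x_\alpha(|u|)\big).\]
If $\alpha\ne\beta$ and $(u,\chi)\in a_\alpha\cap a_\beta$, then $u$ is one of the finitely many common initial segments of $r_\alpha$ and $r_\beta$, and for each $u$ there are finitely many $\chi$ because $Y_{|u|}$ is finite. So the family is almost disjoint; this is where the bound $g$ is used.

Suppose that $\sigma$ is a guess. For $u\in2^n$ let $\Lambda_u$ be the set of $y\in Y_n$ with $\chi(y)\in\sigma(u,\chi)$ for all $\chi:Y_n\to[m]$; by Lemma~\ref{lem:color}, $|\Lambda_u|\le m-1$. Let $V(n)=\bigcup_{u\in2^n}\Lambda_u$, so $|V(n)|\le h(n)$. Fix $\alpha$. Only finitely many $(u,\chi)\in a_\alpha$ have $\ell_\alpha(u,\chi)\notin\sigma(u,\chi)$, so for all but finitely many $n$ we have $\chi(x_\alpha(n))\in\sigma(r_\alpha{\restriction}n,\chi)$ for every $\chi$, that is, $x_\alpha(n)\in\Lambda_{r_\alpha\restriction n}\subseteq V(n)$. Thus $V$ localizes $\{x_\alpha:\alpha<\omega_1\}$, a contradiction.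
\end{proof}

When $\mathfrak b=\omega_1$ the bound $g$ may not exist, and we exploit unboundedness instead. Each node now carries colorings of all the sets $2^M$, and $a_\alpha$ uses at the node $r_\alpha{\restriction}N$ only those with $M\le f_\alpha(N)$, where the $f_\alpha$ form an unbounded family. The colored point is $r_\alpha{\restriction}M$. A guess will imply that the values $f_\alpha(N)$ are locally bounded, as a function of $r_\alpha$, except near countably many points of $2^\omega$. To turn local bounds into a global bound we need a compact set that avoids these points and still contains uncountably many of the $r_\alpha$. This is a requirement on the branches, and the gap supplies branches that meet it.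

\begin{lemma}\label{lem:reals}
There are distinct $r_\alpha\in2^\omega$ ($\alpha<\omega_1$) such that for every countable $E\subseteq2^\omega$ there are closed sets $F_i\subseteq2^\omega$ ($i\in\omega$), disjoint from $E$, with $r_\alpha\in\bigcup_iF_i$ for all but countably many $\alpha$.
\end{lemma}

\begin{proof}
Identify subsets of $\omega$ with points of $2^\omega$, take a gap as in Theorem~\ref{thm:gap}, and let
\[Y_\alpha=\{C:A_\alpha\subseteq^*C\subseteq^*B_\alpha\}=\bigcup_{i\in\omega}\{C:A_\alpha\setminus i\subseteq C\text{ and }C\setminus i\subseteq B_\alpha\}.\]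
The sets on the right are closed, so $Y_\alpha$ is a countable union of closed sets. If $\alpha<\beta$ and $C\in Y_\beta$, then $A_\alpha\subseteq^*A_\beta\subseteq^*C\subseteq^*B_\beta\subseteq^*B_\alpha$, so $Y_\beta\subseteq Y_\alpha$. Also $A_\alpha\in Y_\alpha$, and $\bigcap_\alpha Y_\alpha=\emptyset$ by the gap property. Consequently every countable $E\subseteq2^\omega$ is disjoint from $Y_\beta$ for all large $\beta$: each point of $E$ is outside $Y_\beta$ from some countable ordinal on, and countably many countable ordinals have a countable supremum.

Choose $r_\alpha$ by recursion: take $\beta\ge\alpha$ with $Y_\beta$ disjoint from $\{r_\gamma:\gamma<\alpha\}$ and let $r_\alpha=A_\beta$. The $r_\alpha$ are distinct, and $r_\alpha\in Y_\beta\subseteq Y_\alpha$. Given a countable $E$, fix $\beta$ with $Y_\beta\cap E=\emptyset$ and write $Y_\beta=\bigcup_iF_i$ with $F_i$ closed. Then $r_\alpha\in Y_\alpha\subseteq Y_\beta$ for all $\alpha\ge\beta$.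
\end{proof}

\begin{proposition}\label{prop:case2}
If $\mathfrak b=\omega_1$, then for every $m\ge2$ there is an unavoidable $m$-labeled family.
\end{proposition}

\begin{proof}
Let $\{g_\alpha:\alpha<\omega_1\}\subseteq\omega^\omega$ be unbounded. Since countable families are bounded, we can choose recursively $f_\alpha$ with $g_\alpha\le^*f_\alpha$ and $f_\beta\le^*f_\alpha$ for $\beta<\alpha$. Then
\begin{equation}\label{eq:unb}
\{f_\alpha:\alpha\in\Xi\}\text{ is unbounded for every uncountable }\Xi\subseteq\omega_1,
\end{equation}
for if $b$ were a bound, then for each $\beta$ there would be $\alpha\in\Xi$ with $\alpha>\beta$, and $g_\beta\le^*f_\beta\le^*f_\alpha\le^*b$.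

Take $r_\alpha$ from Lemma~\ref{lem:reals}. Let $W$ be the countably infinite set of pairs $(u,\chi)$ with $u\in2^{<\omega}$ and $\chi:2^M\to[m]$ for some $M=M(\chi)\in\omega$. Put
\[a_\alpha=\{(u,\chi)\in W:u\subseteq r_\alpha,\ M(\chi)\le f_\alpha(|u|)\},\qquad\ell_\alpha(u,\chi)=\chi\big(r_\alpha{\restriction}M(\chi)\big).\]
For $\alpha\ne\beta$, an element $(u,\chi)$ of $a_\alpha\cap a_\beta$ has $u$ among the finitely many common initial segments of $r_\alpha$ and $r_\beta$; for each such $u$ there are finitely many $M\le f_\alpha(|u|)$, and for each $M$ finitely many $\chi$. So the family is almost disjoint.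

Suppose that $\sigma$ is a guess. For each $\alpha$ there is $n_\alpha$ such that $\ell_\alpha(u,\chi)\in\sigma(u,\chi)$ for all $(u,\chi)\in a_\alpha$ with $|u|\ge n_\alpha$. Fix $n$ such that $\Xi=\{\alpha:n_\alpha=n\}$ is uncountable. For $u\in2^{<\omega}$ and $M\in\omega$ let $\Lambda_{u,M}$ be the set of $v\in2^M$ with $\chi(v)\in\sigma(u,\chi)$ for all $\chi:2^M\to[m]$. By Lemma~\ref{lem:color}, $|\Lambda_{u,M}|\le m-1$, and by the choice of $\Xi$,
\begin{equation}\label{eq:pred}
\alpha\in\Xi,\ \ N\ge n,\ \ M\le f_\alpha(N)\quad\Longrightarrow\quad r_\alpha{\restriction}M\in\Lambda_{r_\alpha\restriction N,\,M}.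
\end{equation}

Let $N\ge n$. Call $y\in2^\omega$ \emph{$N$-singular} if $\sup\{f_\alpha(N):\alpha\in\Xi,\ y{\restriction}l\subseteq r_\alpha\}=\infty$ for every $l\in\omega$, with the convention $\sup\emptyset=0$. We claim that each $u\in2^N$ is extended by at most $m-1$ $N$-singular points. Otherwise let $y_1,\dots,y_m\supseteq u$ be distinct and $N$-singular, and take $M\ge N$ such that the $y_c{\restriction}M$ are distinct. By singularity there are $\alpha_c\in\Xi$ with $y_c{\restriction}M\subseteq r_{\alpha_c}$ and $f_{\alpha_c}(N)\ge M$. Then $r_{\alpha_c}{\restriction}N=u$, and \eqref{eq:pred} gives $y_c{\restriction}M=r_{\alpha_c}{\restriction}M\in\Lambda_{u,M}$ for all $c\in[m]$, contradicting $|\Lambda_{u,M}|\le m-1$.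

Hence for each $N\ge n$ there are finitely many $N$-singular points, and the set $E$ of points that are $N$-singular for some $N\ge n$ is countable. By Lemma~\ref{lem:reals} all but countably many $r_\alpha$, $\alpha\in\Xi$, lie in countably many closed sets disjoint from $E$, so one such set $F$ has $\Xi'=\{\alpha\in\Xi:r_\alpha\in F\}$ uncountable. Fix $N\ge n$. Each $y\in F$ is not $N$-singular, so there is $l_y$ such that the values $f_\alpha(N)$, for $\alpha\in\Xi$ with $y{\restriction}l_y\subseteq r_\alpha$, are bounded. The open sets $\{x:y{\restriction}l_y\subseteq x\}$, $y\in F$, cover the compact set $F$, and finitely many of them suffice. Therefore $b(N)=\sup\{f_\alpha(N):\alpha\in\Xi'\}$ is finite. With $b(N)=0$ for $N<n$, the function $b$ bounds $\{f_\alpha:\alpha\in\Xi'\}$, contradicting \eqref{eq:unb}.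
\end{proof}

\begin{corollary}\label{cor:ccc}
If $\operatorname{add}(\mathcal N)=\omega_1$ and $L$ is a ccc nonmetrizable Corson compactum, then some bounded operator $C(L)\to\ell_\infty/c_0$ has no lifting.
\end{corollary}

\begin{proof}
Either $\mathfrak b>\omega_1$ or $\mathfrak b=\omega_1$, so Propositions~\ref{prop:case1} and~\ref{prop:case2} give an unavoidable $m$-labeled family for every $m\ge2$. Given $\Lambda$, take $m>2\Lambda$; the operator $T_m$ of Proposition~\ref{prop:large} has no lifting of norm at most $\Lambda$. Apply Lemma~\ref{lem:openmap}.
\end{proof}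

\section{Strictly positive measures force $\operatorname{add}(\mathcal N)=\omega_1$}\label{sec:measure}

Suppose that a nonmetrizable $L\subseteq\Sigma(I)$ carries a strictly positive measure. Each of the uncountably many active coordinates is nonzero on a set of positive measure, yet each point has countable support. There is a tension here: among $\omega_1$ sets of measure at least $\delta$, a sufficiently random point ought to lie in uncountably many. ``Sufficiently random'' will mean avoiding $\omega_1$ null sets, and inside $L$ no such point can exist. We therefore copy the sets, preserving the measures of finite intersections, into the cube $2^{\omega_1\times\omega}$, show that such points exist there when $\operatorname{add}(\mathcal N)>\omega_1$, and return to $L$ by compactness.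

For a set $\Gamma$, let $\mu_\Gamma$ be the product of the uniform probabilities on $2$, defined on the product $\sigma$-algebra of $2^\Gamma$, the one generated by the coordinates. We call members of this $\sigma$-algebra \emph{measurable}, and a subset of $2^\Gamma$ is \emph{null} if it is contained in a measurable set of measure $0$. Every measurable set is the preimage of a measurable subset of $2^{\Gamma_0}$ under restriction to some countable $\Gamma_0\subseteq\Gamma$, which may be taken infinite if $\Gamma$ is infinite. For countably infinite $\Gamma$, binary expansion maps $2^\Gamma$ onto $[0,1]$, is injective off a countable set, and carries $\mu_\Gamma$ to Lebesgue measure; so a union of fewer than $\operatorname{add}(\mathcal N)$ null subsets of $2^\Gamma$ is null.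

\subsection{Covering a cube by null sets}

Uncountably many null subsets of $2^\kappa$ may together involve uncountably many coordinates, while $\operatorname{add}(\mathcal N)$ concerns countable products. The remedy is to look only at points $z\circ\tau$, where $\tau$ maps $\kappa$ to a countable set $\Delta$ and $z\in2^\Delta$. The map $\tau$ need not be injective, so $z\mapsto z\circ\tau$ need not preserve measure. But each null set is controlled by a sequence of finite sets $I_l$ of coordinates, and localization lets us choose $\tau$ so that it is injective on $I_l$ up to $l$ exceptions. This distorts the measure by a factor at most $2^l$, which we absorb by starting with measure $4^{-l}$.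

\begin{lemma}\label{lem:clopen}
Let $\Gamma$ be infinite and $N\subseteq2^\Gamma$ null. There are finite sets $I_l\subseteq\Gamma$ and sets $J_l\subseteq2^{I_l}$ with $|J_l|\,2^{-|I_l|}\le4^{-l}$ ($l\in\omega$) such that every $y\in N$ satisfies $\exists^\infty l\ \ y{\restriction}I_l\in J_l$.
\end{lemma}

\begin{proof}
Passing to a countably infinite set of coordinates on which a measurable null superset of $N$ depends, we may assume that $\Gamma$ is countable. Write $\mu=\mu_\Gamma$. For each $j$ there is an open set $U_j\supseteq N$ with $\mu(U_j)<2^{-j}$, and $U_j$ is the union of a sequence of pairwise disjoint clopen sets (some possibly empty): list the basic clopen subsets of $U_j$ and remove from each the earlier ones. Enumerate all these sequences together as $(C_k)_{k\in\omega}$. Then $\sum_k\mu(C_k)\le2$, and each point of $N$ lies in $C_k$ for infinitely many $k$, at least once for each $j$. Choose $k_0<k_1<\dots$ with $\sum_{k\ge k_l}\mu(C_k)\le4^{-l}$, and let $D_l=\bigcup_{k_l\le k<k_{l+1}}C_k$. Each point of $N$ lies in $D_l$ for infinitely many $l$. The clopen set $D_l$ is determined by a finite set $I_l$ of coordinates, and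 $J_l=\{y{\restriction}I_l:y\in D_l\}$ satisfies $|J_l|\,2^{-|I_l|}=\mu(D_l)\le4^{-l}$.
\end{proof}

\begin{proposition}\label{prop:cube}
If $\omega\le\kappa<\operatorname{add}(\mathcal N)$, then $2^\kappa$ is not a union of $\kappa$ null sets.
\end{proposition}

\begin{proof}
Let $N_\xi\subseteq2^\kappa$ ($\xi<\kappa$) be null, with $(I^\xi_l,J^\xi_l)_{l\in\omega}$ as in Lemma~\ref{lem:clopen}. It suffices to find $y\in2^\kappa$ such that, for every $\xi$, $y{\restriction}I^\xi_l\in J^\xi_l$ for only finitely many $l$.

\emph{The map $\tau$.} Since $\kappa<\mathfrak c$, there are distinct $r_\gamma\in2^\omega$ ($\gamma<\kappa$). Let $g_\xi(l)$ be least such that the sequences $r_\gamma{\restriction}g_\xi(l)$, $\gamma\in I^\xi_l$, are distinct. Since $\kappa<\mathfrak b$, there is $d\in\omega^\omega$ with $g_\xi\le^*d$ for all $\xi$, and we may take $d$ strictly increasing. By Theorem~\ref{thm:loc}, applied to the functions $j\mapsto r_\gamma{\restriction}d(j)$, there are sets $V(j)\subseteq2^{<\omega}$ with $|V(j)|\le\max(1,j)$ such that $\forall\gamma\ \forall^\infty j\ \ r_\gamma{\restriction}d(j)\in V(j)$. Let $n(\gamma)$ be least such that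 $r_\gamma{\restriction}d(j)\in V(j)$ for all $j\ge n(\gamma)$, and put
\[\tau(\gamma)=\big(n(\gamma),\ r_\gamma{\restriction}d(n(\gamma))\big)\in\Delta:=\omega\times2^{<\omega}.\]

\emph{The estimate.} Fix $\xi$, and let $l\ge1$ satisfy $g_\xi(l)\le d(l)$. Write $I=I^\xi_l$, $J=J^\xi_l$ and $X=\{\gamma\in I:n(\gamma)\le l\}$. The sequences $r_\gamma{\restriction}d(l)$, $\gamma\in X$, are distinct because $d(l)\ge g_\xi(l)$, and they belong to $V(l)$ because $l\ge n(\gamma)$. So $|X|\le l$. The map $\tau$ is injective on $I\setminus X$: if $\gamma\ne\gamma'$ in $I\setminus X$ have $n(\gamma)=n(\gamma')=n$, then $n>l$ and $d(n)\ge d(l)\ge g_\xi(l)$, so the second coordinates of $\tau(\gamma)$ and $\tau(\gamma')$ differ. Also $\tau[I\setminus X]\cap\tau[X]=\emptyset$, because the first coordinates are greater than $l$ in one set and at most $l$ in the other. Hence, as $z$ ranges over $(2^\Delta,\mu_\Delta)$, the variable $(z\circ\tau){\restriction}(I\setminus X)$ is uniformly distributed on $2^{I\setminus X}$ and independent of $(z\circ\tau){\restriction}X$. For $s\in2^X$ let $J_s=\{t\in2^{I\setminus X}:s\cup t\in J\}$, so $|J_s|\le|J|$. Then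
\[\mu_\Delta\{z:(z\circ\tau){\restriction}I\in J\}=\sum_{s\in2^X}\mu_\Delta\{z:(z\circ\tau){\restriction}X=s\}\,\frac{|J_s|}{2^{|I\setminus X|}}\le\frac{|J|}{2^{|I\setminus X|}}=2^{|X|}\frac{|J|}{2^{|I|}}\le2^l4^{-l}=2^{-l}.\]

\emph{The point.} For fixed $\xi$ the estimate holds for all but finitely many $l$, and $\sum_l2^{-l}<\infty$. By the Borel--Cantelli lemma, $M_\xi=\{z:\exists^\infty l\ \ (z\circ\tau){\restriction}I^\xi_l\in J^\xi_l\}$ is null in $2^\Delta$. Since $\Delta$ is countable and $\kappa<\operatorname{add}(\mathcal N)$, there is $z\notin\bigcup_{\xi<\kappa}M_\xi$, and $y=z\circ\tau$ is as required.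
\end{proof}

From now on $\Omega=2^{\omega_1\times\omega}$ and $\mu=\mu_{\omega_1\times\omega}$. A bijection of index sets identifies $\Omega$ with $2^{\omega_1}$. The point that we need must lie in a prescribed set of positive measure, and homogeneity of the cube takes care of this.

\begin{corollary}\label{cor:positive}
If $\operatorname{add}(\mathcal N)>\omega_1$, then no measurable $U\subseteq\Omega$ with $\mu(U)>0$ is covered by $\omega_1$ null sets.
\end{corollary}

\begin{proof}
Let $U$ depend on the countably infinite set $\Gamma_0$ of coordinates. Let $H$ be the countable group, under coordinatewise addition mod $2$, of elements of $\Omega$ with finite support contained in $\Gamma_0$, and let $U^*=\bigcup_{v\in H}(U+v)$. The set $U^*$ is measurable, depends only on coordinates in $\Gamma_0$, and is invariant under $H$. For finite $F\subseteq\Gamma_0$, invariance shows that $y\in U^*$ if and only if the point obtained from $y$ by setting the coordinates in $F$ to $0$ is in $U^*$, so $U^*$ belongs to the $\sigma$-algebra generated by the coordinates in $\Gamma_0\setminus F$. By Kolmogorov's zero--one law, a set with this property for all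 finite $F$ has measure $0$ or $1$, and $\mu(U^*)\ge\mu(U)>0$ gives $\mu(U^*)=1$. Translations preserve $\mu$. If $U\subseteq\bigcup_{\xi<\omega_1}N_\xi$ with $N_\xi$ null, then $\Omega$ is covered by the $\omega_1$ null sets $\Omega\setminus U^*$ and $N_\xi+v$ ($\xi<\omega_1$, $v\in H$), contradicting Proposition~\ref{prop:cube} with $\kappa=\omega_1$.
\end{proof}

\subsection{Copying sets into the cube}

We simulate the sequence of indicator functions of the given sets step by step: the $\xi$th value is decided by a fresh uniform random variable, with the correct conditional probability given the earlier values.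

\begin{lemma}\label{lem:copy}
Let $\lambda$ be a probability measure on a compactum $L$ and let $C_\xi\subseteq L$ ($\xi<\omega_1$) be Borel sets. There are measurable sets $A_\xi\subseteq\Omega$ with $\mu(\bigcap_{\xi\in F}A_\xi)=\lambda(\bigcap_{\xi\in F}C_\xi)$ for every finite nonempty $F\subseteq\omega_1$.
\end{lemma}

\begin{proof}
The map $x\mapsto(1_{C_\xi}(x))_{\xi<\omega_1}$ from $L$ to $2^{\omega_1}$ has Borel coordinates, so it carries $\lambda$ to a probability $\nu$ on the product $\sigma$-algebra of $2^{\omega_1}$. Let $\nu_\xi$ be the image of $\nu$ under $s\mapsto s{\restriction}\xi$. The measure $B\mapsto\nu\{s:s{\restriction}\xi\in B,\ s_\xi=1\}$ on $2^\xi$ is bounded above by $\nu_\xi$. By the Radon--Nikodym theorem it has a measurable density $\psi_\xi$ with respect to $\nu_\xi$, with values in $[0,1]$ almost everywhere and, after truncation, everywhere.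

For $y\in\Omega$ let $u_\xi(y)=\sum_ny(\xi,n)2^{-n-1}$. The variable $u_\xi$ depends only on the coordinates in $\{\xi\}\times\omega$ and is uniformly distributed on $[0,1]$, so $\mu(u_\xi<p)=p$ for $p\in[0,1]$. Define $t_\xi:\Omega\to2$ by recursion, writing $t{\restriction}\xi=(t_\zeta)_{\zeta<\xi}:\Omega\to2^\xi$:
\[t_\xi=1\ \text{ if }\ u_\xi<\psi_\xi(t{\restriction}\xi),\qquad t_\xi=0\ \text{ otherwise.}\]
We prove by induction on $\xi<\omega_1$ that $t{\restriction}\xi$ is measurable with respect to the $\sigma$-algebra generated by the coordinates in $\xi\times\omega$ and carries $\mu$ to $\nu_\xi$. For $\xi=0$ the space $2^0$ is a single point. Suppose that the claim holds for $\xi$. Then $t_\xi$ is a measurable function of the coordinates in $(\xi+1)\times\omega$. Since $u_\xi$ and $t{\restriction}\xi$ depend on disjoint sets of coordinates, Fubini's theorem gives, for measurable $B\subseteq2^\xi$,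
\[\mu(t{\restriction}\xi\in B,\ t_\xi=1)=\int_{\{t\restriction\xi\in B\}}\psi_\xi(t{\restriction}\xi)\,d\mu=\int_B\psi_\xi\,d\nu_\xi=\nu\{s:s{\restriction}\xi\in B,\ s_\xi=1\}.\]
Subtracting this from $\mu(t{\restriction}\xi\in B)=\nu_\xi(B)$ gives the same identity with $0$ in place of $1$. Every measurable subset of $2^{\xi+1}$ is a disjoint union of two sets of these forms, so the claim holds for $\xi+1$. For limit $\xi$, all coordinates of $t{\restriction}\xi$ are measurable as required, and its law agrees with $\nu_\xi$ on sets depending on finitely many coordinates, since these coordinates lie below some $\zeta<\xi$. Such sets are closed under intersection and generate the $\sigma$-algebra, so the two probabilities coincide.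

Put $A_\xi=\{t_\xi=1\}$. For finite $F\subseteq\xi$, both $\mu(\bigcap_{\zeta\in F}A_\zeta)$ and $\lambda(\bigcap_{\zeta\in F}C_\zeta)$ equal $\nu_\xi\{s:s_\zeta=1\text{ for all }\zeta\in F\}$.
\end{proof}

\subsection{Metrizability}

\begin{proposition}\label{prop:metr}
If $\operatorname{add}(\mathcal N)>\omega_1$, then every Corson compactum that carries a strictly positive measure is metrizable.
\end{proposition}

\begin{proof}
Suppose that $L\subseteq\Sigma(I)$ is a nonmetrizable compactum with a strictly positive measure $\lambda$, normalized so that $\lambda(L)=1$. By Lemma~\ref{lem:metr} there are distinct active coordinates $i_\xi$ ($\xi<\omega_1$). The nonempty open set $\{x\in L:x_{i_\xi}\ne0\}$ has positive measure and is the union of the closed sets $\{x\in L:|x_{i_\xi}|\ge1/n\}$, $n\ge1$, so one of these, call it $C_\xi$, has positive measure. For some $\delta>0$, uncountably many $\xi$ have $\lambda(C_\xi)\ge\delta$; discarding the others and reindexing, we assume $\lambda(C_\xi)\ge\delta$ for all $\xi<\omega_1$. Let $A_\xi\subseteq\Omega$ be as in Lemma~\ref{lem:copy}, so $\mu(A_\xi)\ge\delta$.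

We look for $y\in\Omega$ that lies in uncountably many $A_\xi$, and first express this as avoiding $\omega_1$ null sets inside a set of positive measure. For $\alpha<\omega_1$ let
\[s_\alpha=\sup\Big\{\mu\Big(\bigcup_{\xi\in D}A_\xi\Big):D\subseteq[\alpha,\omega_1)\text{ countable}\Big\}\ge\delta.\]
The supremum is attained at a countable $D_\alpha\subseteq[\alpha,\omega_1)$, namely the union of a maximizing sequence; put $U_\alpha=\bigcup_{\xi\in D_\alpha}A_\xi$. The numbers $s_\alpha$ are nonincreasing in $\alpha$. Their infimum $s$ is the limit of some $s_{\alpha_n}$, so $s_\alpha=s$ for all $\alpha\ge\alpha^*:=\sup_n\alpha_n$, and $\alpha^*<\omega_1$. Let $U=U_{\alpha^*}$, so $\mu(U)=s\ge\delta$. For $\alpha\ge\alpha^*$ the set $D_{\alpha^*}\cup D_\alpha$ is a countable subset of $[\alpha^*,\omega_1)$, so $\mu(U\cup U_\alpha)\le s=\mu(U_\alpha)$, and $U\setminus U_\alpha$ is null.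

Consider the null sets $U\setminus U_\alpha$ for $\alpha\ge\alpha^*$, and those sets $\bigcap_{\xi\in F}A_\xi$, with $F\subseteq\omega_1$ finite and nonempty, that have measure $0$. There are at most $\omega_1$ of them, so by Corollary~\ref{cor:positive} some $y\in U$ avoids them all. Let $\Xi=\{\xi:y\in A_\xi\}$. For $\alpha\ge\alpha^*$ we have $y\in U_\alpha$, so $\Xi$ meets $D_\alpha\subseteq[\alpha,\omega_1)$. Thus $\Xi$ is unbounded in $\omega_1$, hence uncountable. For finite nonempty $F\subseteq\Xi$ the set $\bigcap_{\xi\in F}A_\xi$ contains $y$, so it is not null, and $\lambda(\bigcap_{\xi\in F}C_\xi)=\mu(\bigcap_{\xi\in F}A_\xi)>0$. The closed sets $C_\xi$, $\xi\in\Xi$, therefore have the finite intersection property, and by compactness there is $x\in\bigcap_{\xi\in\Xi}C_\xi$. Then $x_{i_\xi}\ne0$ for all $\xi\in\Xi$, contradicting $x\in\Sigma(I)$.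
\end{proof}

\section{Proofs of the main theorems}\label{sec:proofs}

\begin{proposition}\label{prop:main}
For every nonmetrizable Corson compactum $K$ there is a bounded operator $C(K)\to\ell_\infty/c_0$ without a lifting.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:retract}, $K$ has a nonmetrizable retract $L$ of weight $\omega_1$, which is a Corson compactum. By Lemma~\ref{lem:transfer} it suffices to find a bounded $T:C(L)\to\ell_\infty/c_0$ without a lifting. If $L$ carries no strictly positive measure, Proposition~\ref{prop:nomeasure} gives $T$. Suppose that $L$ carries a strictly positive measure $\lambda$. Then $L$ is ccc: in a family of pairwise disjoint nonempty open sets, for each $n\ge1$ at most $n\lambda(L)$ members have measure at least $1/n$. By Proposition~\ref{prop:metr}, $\operatorname{add}(\mathcal N)\le\omega_1$, so $\operatorname{add}(\mathcal N)=\omega_1$, and Corollary~\ref{cor:ccc} gives $T$.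
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Combine Proposition~\ref{prop:main} and Lemma~\ref{lem:pullback}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(i)$\Rightarrow$(ii) is Sobczyk's theorem, since $C(K)$ is separable for metrizable $K$. (ii)$\Rightarrow$(iii) is the contrapositive of Lemma~\ref{lem:pullback}, and (iii)$\Rightarrow$(i) is the contrapositive of Proposition~\ref{prop:main}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By Proposition~\ref{prop:main} some bounded $T:C(L)\to\ell_\infty/c_0$ has no lifting. By Lemma~\ref{lem:transfer} the composition of $T$ with the restriction $C(K)\to C(L)$ has no lifting, and Lemma~\ref{lem:pullback} gives a nontrivial twisted sum of $c_0$ and $C(K)$.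
\end{proof}

\begin{thebibliography}{9}

\bibitem{BJ}
Bartoszy\'nski and Judah, \emph{Set Theory}.

\bibitem{Correa}
Claudia Correa, \emph{Additional set-theoretic assumptions and twisted sums of Banach spaces}, arXiv:1801.10439 (2018).

\end{thebibliography}
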